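# Systolic volume takes finitely many values below any bound

Throughout, "loop" means a continuous closed curve, and a loop in a space $Y$ is contractible if it is freely homotopic in $Y$ to a constant loop. For a group $G$, $K(G,1)$ denotes a connected CW complex with fundamental group $G$ and contractible universal cover.

## 1. A finite graph with its short relations

Let $X$ be a compact connected metric space in which any two points are joined by a shortest path (a path whose length equals their distance $d$). Let $f:X\to K(G,1)$ be continuous. Call a loop $\gamma$ in $X$ *$f$-trivial* if $f\circ\gamma$ is contractible. Assume the normalization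

$$\text{every loop of length } <1 \text{ in } X \text{ is } f\text{-trivial}, \tag{1}$$

and fix, for the whole lecture, the scale $r_0=\frac1{40}$. From $(X,f)$ we extract a finite graph with a finite list of relations.

**The net.** Choose points $x_1,\dots,x_N$ of $X$ with pairwise distances $>2r_0$, forming a maximal set with this property. Such a set is finite because $X$ is compact. By maximality every point of $X$ is at distance $\le 2r_0$ from some $x_i$.

**The graph.** Let $\mathcal G$ be the graph on $\{1,\dots,N\}$ in which $i\neq j$ are joined iff $d(x_i,x_j)<7r_0$. Let $P:\mathcal G\to X$ send $i$ to $x_i$ and the edge $ij$ to a chosen shortest path from $x_i$ to $x_j$, which has length $<7r_0$. The graph is connected: divide a shortest path from $x_i$ to $x_j$ into arcs of length $<r_0$, and choose for each division point a net point at distance $\le 2r_0$ ($x_i$ and $x_j$ themselves at the two ends). Consecutive chosen net points are at distance $<2r_0+r_0+2r_0<7r_0$, so they are equal or adjacent.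

**The relations.** A *closed edge path of length $n$* is a sequence $c=(i_0,\dots,i_n)$ with $i_n=i_0$ whose consecutive entries are equal or adjacent. We regard it as a loop in $\mathcal G$, constant on steps with equal entries. Let $R$ be the set of closed edge paths $c$ of length $\le 40$ such that $f\circ P(c)$ is contractible. It is a finite set.

**The group.** Take the vertex $1$ as base point. For $c\in R$ choose an edge path $w$ from $1$ to the starting vertex of $c$, and let $\langle\langle R\rangle\rangle$ be the normal closure in $\pi_1(\mathcal G,1)$ of all elements $[w\,c\,w^{-1}]$. Changing $w$ conjugates $[w\,c\,w^{-1}]$, so the normal closure does not depend on the choices. Put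
$$\Gamma:=\pi_1(\mathcal G,1)/\langle\langle R\rangle\rangle .$$
This group is finitely presented, since $\pi_1(\mathcal G,1)$ is free of finite rank and $R$ is finite, and it depends only on the pair $(\mathcal G,R)$. Since $f\circ P(c)$ is contractible for $c\in R$, the homomorphism $(f\circ P)_*:\pi_1(\mathcal G,1)\to\pi_1(K(G,1),f(x_1))\cong G$ kills $\langle\langle R\rangle\rangle$ and induces
$$\theta:\Gamma\to G .$$
The identification with $G$ is defined up to inner automorphisms, which act trivially on $H_*(G,\mathbb Z)$.

**Example (a circle of length 1).** Let $X$ be a circle of length $1$. Let $G=\mathbb Z$, or $G=\mathbb Z/n$ with $n\ge2$, and let $f$ send the loop once around to a generator. A loop of length $<1$ does not go around, so (1) holds. Take $19$ equally spaced points, labelled by $\mathbb Z/19$ (with base vertex $0$). Their spacing $\frac1{19}$ exceeds $2r_0=\frac1{20}$, and every point is within $\frac1{38}$ of one of them, so the set is maximal. Vertices $j$ steps apart are adjacent iff $\frac j{19}<\frac7{40}$, that is, iff $1\le j\le 3$. A closed edge path is therefore a sequence of steps in $\{-3,\dots,3\}$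 with sum $19w$, where $w$ is its winding number. The loop $f\circ P(c)$ is contractible iff $w=0$ (for $G=\mathbb Z$) or $n\mid w$ (for $G=\mathbb Z/n$).

The triangles $(i,i+1,i+2,i)$ and $(i,i+1,i+3,i)$ have winding number $0$, so they lie in $R$. Modulo them, every edge of step $2$ or $3$ can be replaced by edges of step $1$. Hence $\pi_1(\mathcal G)$ modulo the triangles is generated by the loop $(0,1,\dots,18,0)$, and the winding number identifies this quotient with $\mathbb Z$. So $\Gamma$ is $\mathbb Z$ modulo the winding numbers that occur in $R$. With at most $40$ steps of size at most $3$ we have $19|w|\le120$, so $|w|\le6$, and all these winding numbers occur, since $19\cdot6=114=38\cdot3$. Therefore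
$$\Gamma=\mathbb Z/n\ \text{ if } G=\mathbb Z/n,\ 2\le n\le6;\qquad \Gamma=\mathbb Z\ \text{ if } G=\mathbb Z\text{ or } G=\mathbb Z/n,\ n\ge7 .$$
The construction does not see long relations of $G$. As a result, one group $\Gamma$, with one map $\theta$ into each $G$, serves infinitely many groups $G$ at once.

**What it is for.** Suppose $X$ carries a fundamental class. We shall push that class into a class $\alpha\in H_*(\Gamma,\mathbb Z)$ that $\theta$ sends to $f_*[X]$, in such a way that a certain geometric invariant of $f_*[X]$ can be read off from $\alpha$. If only finitely many pairs $(\Gamma,\alpha)$ can occur, then the invariant takes only finitely many values, even though infinitely many groups $G$ are involved. The invariant is the systolic volume.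

## 2. Systolic volume: definitions, statements, small cases

Fix an integer $m\ge4$.

**Pseudomanifolds.** An $m$-dimensional pseudomanifold is a finite simplicial complex, every simplex of which lies in an $m$-simplex, that is closed (each $(m-1)$-simplex lies in exactly two $m$-simplices), oriented (the $m$-simplices are coherently oriented, so their sum is a cycle, giving $[X]$) and strongly connected (any two $m$-simplices are linked by a chain of $m$-simplices with consecutive ones sharing an $(m-1)$-face). Triangulated closed connected oriented manifolds are examples. The suspension of a $2$-torus is a $3$-dimensional pseudomanifold that is not a manifold, since the link of a suspension point is a torus.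

**Polyhedral metrics.** A polyhedral metric $g$ on $X$ is a smooth Riemannian metric on each closed simplex of some subdivision, such that the metrics agree on common faces; $d$ is the length distance. Example: the surface of a cube, each square cut into two flat triangles. One may insist on flat metrics on the simplices; Lemma 5 shows that the invariant below does not change.

**Systolic volume.** Let $f:X\to K(G,1)$ with $G$ finitely presentable and $f_*[X]\ne0$ in $H_m(G,\mathbb Z)$. Then some loop of $X$ is not $f$-trivial. Let $\mathrm{sys}_f(X,g)$ be the least length of a loop that is not $f$-trivial, and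
$$\mathfrak S_f(X):=\inf_g\frac{\mathrm{vol}(X,g)}{\mathrm{sys}_f(X,g)^m}.$$
For a closed connected orientable $m$-manifold $M$ with classifying map $\Phi:M\to K(\pi_1(M),1)$ and $\Phi_*[M]\neq0$, put $\mathfrak S(M):=\mathfrak S_\Phi(M)$. For a class $0\ne\mathbf a\in H_m(G,\mathbb Z)$, a *geometric cycle* representing $\mathbf a$ is a pair $(X,f)$, with $X$ an $m$-pseudomanifold and $f:X\to K(G,1)$, such that $f_*[X]=\mathbf a$. Put
$$\mathfrak S(\mathbf a):=\inf_{(X,f)}\mathfrak S_f(X)$$
over all geometric cycles representing $\mathbf a$.

**Irreducibility.** A non-trivial class $\mathbf a\in H_m(G,\mathbb Z)$ is irreducible if there is no proper subgroup $H\subsetneq G$ with $\mathbf a=i_*\mathbf b$ for some $\mathbf b\in H_m(H,\mathbb Z)$, where $i:H\to G$ is the inclusion. A closed connected orientable $m$-manifold $M$ is irreducible if $\Phi_*[M]\ne0$ and this class is irreducible.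

**Example.** The torus $T^m$ is irreducible. A subgroup $H\subset\mathbb Z^m$ of rank $<m$ has $H_m(H)=0$, and a subgroup of finite index $q\ge2$ has $H_m(H)\cong\mathbb Z$ mapping to $H_m(\mathbb Z^m)\cong\mathbb Z$ by $\pm q$; neither image contains $[T^m]$. On the other hand $M=T^m\#(S^1\times S^{m-1})$ is not irreducible: $\pi_1(M)=\mathbb Z^m*\mathbb Z$, the second summand contributes $0$ to $\Phi_*[M]$ because it maps to a circle, and so $\Phi_*[M]$ is the image of $[T^m]$ from the proper subgroup $\mathbb Z^m$. This image is nonzero, since $\mathbb Z^m*\mathbb Z$ retracts onto $\mathbb Z^m$.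

**The problem.** It comes from Babenko and Balacheff, *Systolic volume of homology classes*, arXiv:1009.2835 (2010). One is given the following fact: *for every $m\ge4$ there exist infinitely many irreducible orientable manifolds $M$ of dimension $m$ with pairwise non-isomorphic fundamental groups such that $\mathfrak S(M)\le1$.* Consider $\mathfrak S(\cdot)$ as a function over all irreducible orientable manifolds of dimension $m$. Is there a constant $C>0$ such that this function has infinitely many distinct values less than $C$?

The answer is no.

**Theorem 1.** Let $m\ge4$ and $C>0$. There is a finite list $\mathcal L_C$ of pairs $(\Gamma,\alpha)$, with $\Gamma$ finitely presented and $\alpha\in H_m(\Gamma,\mathbb Z)$, such that: for every finitely presentable $G$ and every $0\ne\mathbf a\in H_m(G,\mathbb Z)$ with $\mathfrak S(\mathbf a)<C$, there are $(\Gamma,\alpha)\in\mathcal L_C$ and a homomorphism $\theta:\Gamma\to G$ with $\theta_*\alpha=\mathbf a$ and $\mathfrak S(\alpha)=\mathfrak S(\mathbf a)$. Consequently: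

1. the set of values $\mathfrak S(\mathbf a)<C$, over all finitely presentable $G$ and all $0\ne\mathbf a\in H_m(G,\mathbb Z)$, is finite;
2. the set of values $\mathfrak S(M)<C$, over all closed connected orientable $m$-manifolds $M$ with $\Phi_*[M]\ne0$ (in particular over all irreducible ones), is finite.

**Theorem 2.** The values of $\mathfrak S$ on irreducible orientable $m$-manifolds form an infinite, unbounded set, hence a sequence $s_1<s_2<\cdots\to\infty$. In particular a smallest value is attained. Some value $s_j\le1$ is attained by infinitely many irreducible manifolds with pairwise non-isomorphic fundamental groups.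

Two published results are used without proof.

**Theorem A** (Babenko, *Topologie des systoles unidimensionnelles*, Enseign. Math. 52 (2006), and *Addenda*, ibid. 54 (2008); see also Babenko–Balacheff, *Systolic volume of homology classes*, Algebr. Geom. Topol. 15 (2015)). If $m\ge3$ and $M$ is a closed connected orientable $m$-manifold with $\Phi_*[M]\ne0$, then $\mathfrak S(M)=\mathfrak S(\Phi_*[M])$.

**Theorem B** (Gromov, *Filling Riemannian manifolds*, J. Differential Geom. 18 (1983), §6.4; complete proof in Bulteau, *Cycles géométriques réguliers*, Bull. SMF 143 (2015)). There is $A_m>0$ such that for every finitely presentable $G$, every $0\ne\mathbf a\in H_m(G,\mathbb Z)$ and every $\varepsilon\in(0,\frac12)$, there are a geometric cycle $(X,f)$ representing $\mathbf a$ and a polyhedral metric $g$ on $X$ with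
$$\mathrm{vol}(X,g)\le(1+\varepsilon)\,\mathfrak S(\mathbf a)\,\mathrm{sys}_f(X,g)^m$$
and $\mathrm{vol}\,B(x,r)\ge A_mr^m$ for all $x\in X$ and $\varepsilon\,\mathrm{sys}_f\le r\le\frac12\mathrm{sys}_f$.

**Small cases by hand.** First, very small $C$. Taking $r=\frac12\mathrm{sys}_f$ in Theorem B gives $A_m2^{-m}\mathrm{sys}_f^m\le\mathrm{vol}(X)\le(1+\varepsilon)\mathfrak S(\mathbf a)\,\mathrm{sys}_f^m$, and $\varepsilon\to0$ gives $\mathfrak S(\mathbf a)\ge A_m2^{-m}>0$. So for $C\le A_m2^{-m}$ there are no values below $C$ at all.

Second, the toy dimension $1$, with the same definitions. A $1$-dimensional pseudomanifold is a circle. A loop that is not $f$-trivial is not contractible in the circle, so its length is at least the length of the circle. The loop once around is itself not $f$-trivial, because it generates $\pi_1(X)$ and $f_*[X]\ne0$. So $\mathrm{sys}_f=\mathrm{vol}$ always, and $\mathfrak S(\mathbf a)=1$ for every nonzero $\mathbf a\in H_1(G,\mathbb Z)$: infinitely many groups, and one value.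

We also need one easy comparison.

**Lemma 1.** Let $\theta:\Gamma\to G$ be a homomorphism of finitely presentable groups and $\alpha\in H_m(\Gamma,\mathbb Z)$ with $\theta_*\alpha=\mathbf a\neq0$. Then $\mathfrak S(\mathbf a)\le\mathfrak S(\alpha)$.

*Proof.* Clearly $\alpha\ne0$. Let $B\theta:K(\Gamma,1)\to K(G,1)$ be a map inducing $\theta$. If $(Y,h)$ represents $\alpha$, then $(Y,B\theta\circ h)$ represents $\mathbf a$. Every $h$-trivial loop is $(B\theta\circ h)$-trivial, so for each metric on $Y$ fewer loops compete for the systole of $B\theta\circ h$, and this systole is at least that of $h$. Hence $\mathfrak S(\mathbf a)\le\mathfrak S_{B\theta\circ h}(Y)\le\mathfrak S_h(Y)$. Take the infimum over $(Y,h)$. $\square$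

## 3. Three places where a direct count breaks down

*Counting groups.* The first thing to try is to show that only finitely many pairs $(G,\mathbf a)$ satisfy $\mathfrak S(\mathbf a)<C$. This is false already for irreducible classes of manifolds and any $C>1$, by the given fact. The circle of Section 1 shows where a proof would stop: a net of bounded size records $G$ only through relations of bounded length, and $\mathbb Z/n$ for $n\ge7$ cannot be told from $\mathbb Z$. If we put all relations into $R$ instead of those of length $\le40$, then $R$ is an infinite set and the list of possible $R$ is no longer finite. So we should not try to recover $G$. By Lemma 1 we lose nothing on one side by replacing $\mathbf a$ with a class $\alpha$ of $\Gamma$ over it. On the other side we need only that a given cycle $X$ for $\mathbf a$ still has systole $\ge1$ when mapped to $K(\Gamma,1)$, and for this, as we shall see, relations of length $\le40$ suffice.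

*Approximating values.* With a cycle $X$ that is optimal up to a factor $1+\varepsilon$, this will give
$$\mathfrak S(\mathbf a)\le\mathfrak S(\alpha)\le(1+\varepsilon)\,\mathfrak S(\mathbf a). \tag{2}$$
For one fixed $\varepsilon$ this says only that each value lies within a factor $1+\varepsilon$ of a finite set, which an infinite set of values could also satisfy. It is tempting to refine the net to scale $\varepsilon$, since Theorem B controls balls from radius $\varepsilon$ on. But then the number of net points is bounded only by a multiple of $\varepsilon^{-m}$, and the list of pairs grows as $\varepsilon\to0$. The remedy is to keep the net at the fixed scale $r_0$ while $\varepsilon\to0$. The list of pairs then does not depend on $\varepsilon$, and the pigeonhole principle turns (2) into an equality.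

*Counting simplices.* Finally, $\alpha$ must range over a finite set, whereas $H_m(\Gamma,\mathbb Z)$ may be infinite. One might push $[X]$ into a fixed finite complex and count how often the simplices of $X$ cover each simplex. But the number of simplices of $X$ is not bounded by anything we know. What is bounded is the volume of $X$ and the Lipschitz constant of the map, so the count has to be made by integrating differential forms.

## 4. The net in a regular cycle and the map to the clique complex

Fix $C>0$. Let $0\ne\mathbf a\in H_m(G,\mathbb Z)$ with $\mathfrak S(\mathbf a)<C$ and $0<\varepsilon\le r_0$. Take $(X,f,g)$ from Theorem B, scaled so that $\mathrm{sys}_f(X,g)=1$. Then (1) holds, and since $\varepsilon\le r_0\le\frac12$,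
$$\mathrm{vol}(X)\le(1+\varepsilon)\,\mathfrak S(\mathbf a)<2C,\qquad \mathrm{vol}\,B(x,r_0)\ge A_mr_0^m\ \text{ for all }x\in X. \tag{3}$$
Apply the construction of Section 1 to $(X,f)$. This gives $x_1,\dots,x_N$, $\mathcal G$, $P$, $R$, $\Gamma$, $\theta$.

**Step 1: the net has bounded size.** The balls $B(x_i,r_0)$ are pairwise disjoint, so (3) gives
$$N\le N_0:=\frac{2C}{A_mr_0^m}. \tag{4}$$
The bound depends only on $m$ and $C$, and not on $\varepsilon$, $G$ or $\mathbf a$.

**Step 2: the clique complex.** The aim is a finite complex that receives $X$. Let $\mathcal K$ be the *clique complex* of $\mathcal G$: its simplices are the nonempty sets of pairwise adjacent vertices, realized in the standard simplex of $\mathbb R^N$ with coordinates $t_1,\dots,t_N$. (For a $4$-cycle the clique complex is the $4$-cycle itself; adding one diagonal turns it into a disk made of two triangles.) Its $1$-skeleton is $\mathcal G$.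

**Step 3: the map.** Put
$$u_i(p)=\max(0,\,3r_0-d(p,x_i)),\qquad s=\sum_iu_i,\qquad t_i=u_i/s .$$
Every $p$ is within $2r_0$ of some $x_i$, so $s\ge r_0$. Each $u_i$ is $1$-Lipschitz and $s$ is $N$-Lipschitz. Hence
$$|t_i(p)-t_i(q)|\le\frac{|u_i(p)-u_i(q)|}{s(p)}+\frac{u_i(q)}{s(q)}\cdot\frac{|s(q)-s(p)|}{s(p)}\le L\,d(p,q),\qquad L:=\frac{1+N}{r_0}. \tag{5}$$
Put $S(p)=\{i:t_i(p)>0\}=\{i:d(p,x_i)<3r_0\}$, which is nonempty. If $d(p,q)<r_0$, $i\in S(p)$ and $j\in S(q)$, then $d(x_i,x_j)<3r_0+r_0+3r_0=7r_0$, so $i$ and $j$ are equal or adjacent. This proves:
$$\text{if } Q\subset X \text{ has all pairwise distances } <r_0, \text{ then } \bigcup_{p\in Q}S(p) \text{ spans a simplex of } \mathcal K. \tag{6}$$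
With $Q=\{p\}$ we see that $\nu:=(t_1,\dots,t_N)$ is a continuous map $X\to\mathcal K$.

**Step 4: the map to $K(\Gamma,1)$ and the classes.** The boundary of a triangle of $\mathcal K$ is a closed edge path of length $3$ whose $P$-image has length $<21r_0<1$. By (1) it belongs to $R$. Since $\pi_1(\mathcal K,1)$ is $\pi_1(\mathcal G,1)$ modulo the boundaries of triangles, the projection $\pi_1(\mathcal G,1)\to\Gamma$ factors through $\pi_1(\mathcal K,1)$. Fix, once for each pair $(\mathcal G,R)$ that arises, a map $\kappa:\mathcal K\to K(\Gamma,1)$ inducing $\pi_1(\mathcal K,1)\to\Gamma$, and put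
$$\beta:=\nu_*[X]\in H_m(\mathcal K,\mathbb Z),\qquad \alpha:=\kappa_*\beta\in H_m(\Gamma,\mathbb Z). \tag{7}$$

## 5. Loops of $X$ as edge paths, and the comparison of $\mathbf a$ with $\alpha$

The next lemma replaces a loop in $X$ by an edge path, simultaneously in $\mathcal K$ and in $K(G,1)$.

**Lemma 2.** Let $\gamma$ be a loop in $X$ divided by points $p_0,\dots,p_n=p_0$ into arcs $\gamma_k$ from $p_k$ to $p_{k+1}$ of length $<r_0$. Let $i_k\in S(p_k)$ with $i_n=i_0$, and $c=(i_0,\dots,i_n)$. Then $c$ is a closed edge path. Let $e$ be the straight segment from $\nu(p_0)$ to the vertex $i_0$, and $\delta_0$ a shortest path from $p_0$ to $x_{i_0}$. Then, as based loops,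
$$\nu\circ\gamma\simeq e\cdot c\cdot e^{-1}\ \text{ in }\mathcal K,\qquad f\circ\gamma\simeq f(\delta_0)\cdot fP(c)\cdot f(\delta_0)^{-1}\ \text{ in }K(G,1).$$

*Proof.* **Step 1: in $\mathcal K$.** By (6) with $Q=\{p_k,p_{k+1}\}$, the vertices $i_k,i_{k+1}$ are equal or adjacent. For $q\in\gamma_k$ the points $q,p_k,p_{k+1}$ have pairwise distances $<r_0$, so $S(q)\cup\{i_k,i_{k+1}\}$ spans a simplex. That simplex contains $\nu(q)$ and the segment $[i_k,i_{k+1}]$. Hence the straight-line homotopy from $\nu\circ\gamma_k$ to a parametrization of $[i_k,i_{k+1}]$ stays in $\mathcal K$. At the end $p_k$ it runs along the straight segment from $\nu(p_k)$ to $i_k$, so the homotopies for consecutive $k$ match, and the base point moves along $e$. This is the first claim.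

**Step 2: in $K(G,1)$.** Let $\delta_k$ be a shortest path from $p_k$ to $x_{i_k}$, of length $<3r_0$, with $\delta_n=\delta_0$. The loop $\gamma_k\,\delta_{k+1}\,P(i_ki_{k+1})^{-1}\,\delta_k^{-1}$ has length
$$<r_0+3r_0+7r_0+3r_0=14r_0<1,$$
so it is $f$-trivial by (1). Thus $f(\gamma_k)\simeq f(\delta_k)\,fP(i_ki_{k+1})\,f(\delta_{k+1})^{-1}$ relative to endpoints. Multiplying over $k$, the inner factors $f(\delta_k)^{-1}f(\delta_k)$ cancel, and the second claim follows. $\square$

**Lemma 3.** In the situation of Section 4:

(a) $\theta_*\alpha=\mathbf a$.

(b) Every loop of length $<1$ in $X$ is $(\kappa\nu)$-trivial, so $\mathrm{sys}_{\kappa\nu}(X,g)\ge1$.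

(c) $\mathfrak S(\mathbf a)\le\mathfrak S(\alpha)\le(1+\varepsilon)\,\mathfrak S(\mathbf a)$.

*Proof.* Recall two textbook facts. Two maps from a connected CW complex to $K(G,1)$ are freely homotopic iff they induce the same homomorphism on $\pi_1$ up to conjugation in $G$. And, as noted, the inner automorphisms that arise do not affect homology.

**Part (a): $f$ and $B\theta\circ\kappa\circ\nu$ are homotopic.** Fix $p_0\in X$, $i_0\in S(p_0)$, the paths $e$ and $\delta_0$ of Lemma 2, and an edge path $w$ in $\mathcal G$ from $1$ to $i_0$. Every loop at $p_0$ is homotopic, with fixed base point, to a rectifiable loop $\gamma$; let $c$ be an edge path that Lemma 2 gives for it, starting at the fixed $i_0$. Then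
$$\nu_*[\gamma]=[e\,c\,e^{-1}],\qquad f_*[\gamma]=[f(\delta_0)\,fP(c)\,f(\delta_0)^{-1}].$$
By the definitions of $\kappa$ and $\theta$, for every edge loop $c'$ at the vertex $1$ the classes of $B\theta\circ\kappa(c')$ and of $fP(c')$ are the same element of $G$. Use $c'=w\,c\,w^{-1}$. Transporting $(B\theta\circ\kappa\circ\nu)_*[\gamma]$ along the image of the path $e\,w^{-1}$ gives the class of $B\theta\circ\kappa(w\,c\,w^{-1})$. Transporting $f_*[\gamma]$ along $f(\delta_0)\,fP(w)^{-1}$ gives the class of $fP(w\,c\,w^{-1})$. These are equal in $G$, and the transporting paths do not depend on $\gamma$. So the homomorphisms $\pi_1(X)\to G$ induced by the two maps agree up to conjugation, the maps are freely homotopic, and $\theta_*\alpha=(B\theta\circ\kappa\circ\nu)_*[X]=f_*[X]=\mathbf a$.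

**Part (b): short loops stay trivial over $\Gamma$.** Here the number $40$ in the definition of $R$ is used. Divide a loop $\gamma$ of length $<1$ into $40$ arcs of equal length, hence of length $<\frac1{40}=r_0$. Lemma 2 gives a closed edge path $c$ of length $40$ with $fP(c)$ freely homotopic to $f\circ\gamma$, which is contractible by (1). So $c\in R$, and $c$ becomes trivial in $\Gamma$. Also $\nu\circ\gamma$ is freely homotopic to $c$ in $\mathcal K$, so $\kappa\circ\nu\circ\gamma$ is contractible.

**Part (c): the two inequalities.** Since $\theta_*\alpha=\mathbf a\ne0$, we have $\alpha\ne0$, and Lemma 1 gives $\mathfrak S(\mathbf a)\le\mathfrak S(\alpha)$. The pair $(X,\kappa\nu)$ is a geometric cycle representing $\alpha$. By (b) and (3), $\mathfrak S(\alpha)\le\mathrm{vol}(X,g)/\mathrm{sys}_{\kappa\nu}(X,g)^m\le\mathrm{vol}(X,g)\le(1+\varepsilon)\,\mathfrak S(\mathbf a)$. $\square$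

It remains to see that the pairs $(\Gamma,\alpha)$ range over a finite set. By (4) there are finitely many graphs, and for each graph finitely many sets $R$. The class $\beta$ still has to be controlled, and for that we need good subdivisions of $X$.

## 6. Kuhn subdivisions; flat and smooth polyhedral metrics

The *Kuhn simplex* is $\Delta_n=\{1\ge y_1\ge\dots\ge y_n\ge0\}\subset\mathbb R^n$, with vertices $v_j=(1,\dots,1,0,\dots,0)$ ($j$ ones), $0\le j\le n$. Its barycentric coordinates are $1-y_1,\ y_1-y_2,\ \dots,\ y_{n-1}-y_n,\ y_n$.

**Lemma 4.** Let $X$ be an $m$-dimensional pseudomanifold with ordered vertices, and identify each simplex with a Kuhn simplex by the order of its vertices. For each $k\ge0$ and $h=2^{-k}$ there is a subdivision $X_k$ of $X$ such that each $m$-simplex of $X_k$, in the coordinates $y$ of the $m$-simplex of $X$ containing it, is a translate of $h$ times a coordinate permutation of $\Delta_m$. Hence its Euclidean diameter is at most $\sqrt m\,h$, and its barycentric coordinates satisfy $|d\lambda_j|\le\sqrt2/h$.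

*Proof.* The hyperplanes $y_i\in h\mathbb Z$ and $y_i-y_j\in h\mathbb Z$ cut each cube $hz+[0,h]^n$, $z\in\mathbb Z^n$, into the $n!$ simplices given by the possible orders of the numbers $y_i-hz_i$. Each is a translate of $h$ times a coordinate permutation of $\Delta_n$. The walls $y_1=1$, $y_i=y_{i+1}$, $y_n=0$ of $\Delta_n$ are among these hyperplanes, since $1=2^kh$. So $\Delta_n$ is a union of such simplices.

Common faces match. The face of $\Delta_n$ with vertices $v_{j_0},\dots,v_{j_p}$, $j_0<\dots<j_p$, consists of the points $\sum_a\mu_av_{j_a}$ with $\mu_a\ge0$ and $\sum_a\mu_a=1$. For these $y_i=1$ for $i\le j_0$, $y_i=z_a:=\mu_a+\dots+\mu_p$ for $j_{a-1}<i\le j_a$, and $y_i=0$ for $i>j_p$. So $1\ge z_1\ge\dots\ge z_p\ge0$ are the Kuhn coordinates of the face in the inherited order, and the hyperplanes cut the face along $z_a\in h\mathbb Z$ and $z_a-z_b\in h\mathbb Z$, which is its own subdivision. The estimates hold for $h\Delta_m$, by the formula for its barycentric coordinates, and they are invariant under permutations of coordinates and translations. $\square$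

For $m=2$, $k=1$ this is the subdivision of a triangle into four by the midpoints of its sides.

**Lemma 5.** The infimum defining $\mathfrak S_f(X)$ is the same over polyhedral metrics that are flat on the simplices of a subdivision as over all polyhedral metrics in the sense of Section 2.

*Proof.* Flat metrics are special polyhedral metrics, so we only have to approximate a given $g$ by flat ones. Replace $X$ by a subdivision on whose closed simplices $g$ is smooth, and use $X_k$ from Lemma 4. Give each $m$-simplex $\tau$ of $X_k$ the constant quadratic form $g'_\tau$ for which the edges of $\tau$ have their $g$-lengths. An edge vector is $h\hat e$ with $\hat e$ from a finite set independent of $k$. The number $g'_\tau(\hat e,\hat e)=\big(\int_0^1\sqrt{g_{x(s)}(\hat e,\hat e)}\,ds\big)^2$, where $x(s)$ runs along the edge, lies between the minimum and the maximum of $g_x(\hat e,\hat e)$ over $x\in\tau$. By smoothness of $g$ on the closed simplex, it differs from $g_q(\hat e,\hat e)$ by $O(h)$, uniformly in $q\in\tau$. A quadratic form $Q$ is a linear function of its values on the edges of a simplex with vertices $w_0,\dots,w_n$,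 because its bilinear form $b$ satisfies
$$b(w_i-w_0,w_j-w_0)=\tfrac12\big(Q(w_i-w_0)+Q(w_j-w_0)-Q(w_i-w_j)\big).$$
As there are finitely many shapes, $|g'_\tau-g_q|=O(h)$ uniformly. Since $g$ is uniformly positive definite, $g'_\tau$ is positive definite for small $h$. On a common face the forms agree, because there they are determined by the edge lengths of the face. So $g'$ is a flat polyhedral metric that is $(1+\delta)$-bilipschitz to $g$, with $\delta\to0$ as $h\to0$. Volumes change by at most a factor $(1+\delta)^{m}$ and systoles by at most $1+\delta$, so the quotient changes by at most $(1+\delta)^{2m}$. $\square$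

## 7. Whitney forms and the finiteness of $\beta$

To turn cochains on $\mathcal K$ into forms that can be integrated, put, for a simplicial $p$-cochain $c$ on $\mathcal K$,
$$W(c)=p!\sum_{i_0<\dots<i_p}c([i_0\dots i_p])\sum_k(-1)^kt_{i_k}\,dt_{i_0}\wedge\dots\widehat{dt_{i_k}}\dots\wedge dt_{i_p},$$
the outer sum being over the $p$-simplices of $\mathcal K$. This is a polynomial form on $\mathbb R^N$, which we restrict to simplices of $\mathcal K$. The inner sum changes sign under a transposition of the indices, just as $c$ does, so any order of the vertices may be used. For example, for the cochain equal to $1$ on the edge $[01]$ and $0$ on other edges, $W(c)=t_0\,dt_1-t_1\,dt_0$. On the edge, where $t_0=1-t_1$, this is $dt_1$, with integral $1$.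

**Lemma 6.** (i) $\int_\sigma W(c)=c(\sigma)$ for every oriented $p$-simplex $\sigma$ of $\mathcal K$. (ii) On each simplex of $\mathcal K$, $dW(c)=W(\delta c)$. In particular, if $c$ is a cocycle, $W(c)$ is closed on each simplex of $\mathcal K$.

*Proof.* **A vanishing remark.** On a simplex $\tau$ of $\mathcal K$ we have $t_i=0$ and $dt_i=0$ for $i\notin\tau$. Each term of the sum for $I=[i_0\dots i_p]$ contains, for every $i\in I$, the factor $t_i$ or the factor $dt_i$. So this sum vanishes on $\tau$ whenever $I\not\subset\tau$.

**Part (i).** By the remark only $I=\sigma=[i_0\dots i_p]$ contributes on $\sigma$. Substitute $dt_{i_0}=-\sum_{l\ge1}dt_{i_l}$. The term $k=0$ is $t_{i_0}dt_{i_1}\wedge\dots\wedge dt_{i_p}$. In the term $k\ge1$ only $-dt_{i_k}$ survives from $dt_{i_0}$, and moving it past $k-1$ factors gives $(-1)^k\cdot(-1)\cdot(-1)^{k-1}t_{i_k}dt_{i_1}\wedge\dots\wedge dt_{i_p}=t_{i_k}dt_{i_1}\wedge\dots\wedge dt_{i_p}$. Since $\sum_kt_{i_k}=1$, $W(c)=c(\sigma)\,p!\,dt_{i_1}\wedge\dots\wedge dt_{i_p}$, and the integral of $dt_{i_1}\wedge\dots\wedge dt_{i_p}$ over $\sigma$ is $1/p!$.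

**Part (ii).** By linearity let $c$ be the elementary cochain of $I=[i_0\dots i_p]$, and write $dt_I=dt_{i_0}\wedge\dots\wedge dt_{i_p}$ and $dt_{I\setminus i_k}$ for the product with $dt_{i_k}$ omitted. First,
$$dW(c)=p!\sum_k(-1)^kdt_{i_k}\wedge dt_{I\setminus i_k}=(p+1)!\,dt_I .$$
Next, $\delta c$ is the sum of the elementary cochains of $[j\,i_0\dots i_p]$ over those $j\notin I$ for which this is a simplex. If $I\cup\{j\}$ is not a simplex, it lies in no simplex of $\mathcal K$, and by the remark its term vanishes on $\mathcal K$. So we may sum over all $j\notin I$: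
$$W(\delta c)=(p+1)!\sum_{j\notin I}\Big[t_j\,dt_I-dt_j\wedge\sum_k(-1)^kt_{i_k}dt_{I\setminus i_k}\Big].$$
With $\sum_{j\notin I}t_j=1-\sum_kt_{i_k}$ and $\sum_{j\notin I}dt_j=-\sum_ldt_{i_l}$ this becomes
$$W(\delta c)=(p+1)!\Big[\big(1-\textstyle\sum_kt_{i_k}\big)dt_I+\sum_ldt_{i_l}\wedge\sum_k(-1)^kt_{i_k}dt_{I\setminus i_k}\Big]=(p+1)!\,dt_I,$$
because $dt_{i_l}\wedge dt_{I\setminus i_k}$ is $(-1)^kdt_I$ for $l=k$ and $0$ otherwise. $\square$

**Lemma 7.** For fixed $\mathcal G$ (hence fixed $\mathcal K$), only finitely many classes $\beta\in H_m(\mathcal K,\mathbb Z)$ arise from all $(G,\mathbf a)$ with $\mathfrak S(\mathbf a)<C$, all $\varepsilon\in(0,r_0]$ and all choices above.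

*Proof.* **Step 1: reduction to finitely many integers.** Fix integral simplicial cocycles $c_1,\dots,c_b$ on $\mathcal K$ whose classes form a basis of $H^m(\mathcal K,\mathbb Z)/\text{torsion}\cong\mathrm{Hom}(H_m(\mathcal K,\mathbb Z),\mathbb Z)$. The group $H_m(\mathcal K,\mathbb Z)$ is finitely generated, and modulo its finite torsion subgroup $\beta$ is determined by the integers $\langle c_j,\beta\rangle$. So it suffices to prove, for each integral $m$-cocycle $c$,
$$|\langle c,\beta\rangle|\le N^{m+1}L^m\cdot2C\cdot\max|c|, \tag{8}$$
since the right side depends only on $C$, $m$, $\mathcal K$ and $c$.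

**Step 2: two approximations of $\nu$.** The aim is to reach $\beta$ both by a simplicial map, on which $c$ can be evaluated, and by a map close to $\nu$, which can be integrated. Subdivide $X$ so that $g$ is smooth on each closed simplex, and let $X_k$ be as in Lemma 4, with $h=2^{-k}$. For $k$ large all simplices of $X_k$ have $d$-diameter $<r_0$. For each vertex $w$ of $X_k$ choose $i(w)\in S(w)$. Let $\nu_k$ and $\nu_k'$ be the maps, affine on each simplex of $X_k$, with
$$\nu_k(w)=\nu(w),\qquad\nu_k'(w)=i(w)$$
at the vertices. By (6), for each simplex $\sigma$ of $X_k$ the set $\bigcup_{p\in\sigma}S(p)$ spans a simplex $\tau_\sigma$ of $\mathcal K$, and $\nu(\sigma),\nu_k(\sigma),\nu'_k(\sigma)\subset\tau_\sigma$. So the three maps go to $\mathcal K$, the straight-line homotopies between them stay in $\mathcal K$, and $(\nu_k)_*[X]=(\nu_k')_*[X]=\beta$. The map $\nu'_k$ is simplicial.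

**Step 3: $\langle c,\beta\rangle=\int_X\nu_k^*W(c)$ for all large $k$.** Let $\sigma$ run over the oriented $m$-simplices of $X_k$ whose sum represents $[X]$. If $\nu'_k$ is injective on $\sigma$, Lemma 6(i) gives $\int_\sigma\nu_k'^*W(c)=c(\nu_k'\sigma)$. Otherwise $\nu'_k(\sigma)$ lies in a simplex of dimension $<m$ and both sides are $0$. Summing,
$$\int_X\nu_k'^*W(c)=\langle c,\beta\rangle .$$
Now let $H(x,s)=(1-s)\nu_k(x)+s\,\nu'_k(x)$. On each $\sigma\times[0,1]$ the map $H$ is polynomial with values in $\tau_\sigma$, so $H^*W(c)$ is closed there by Lemma 6(ii). Stokes' theorem on $\sigma\times[0,1]$ gives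
$$\int_\sigma\nu_k'^*W(c)-\int_\sigma\nu_k^*W(c)=\pm\int_{\partial\sigma\times[0,1]}H^*W(c),$$
with a sign depending only on $m$. For an $(m-1)$-simplex $\rho$, the pullback of the form $W(c)$ by $H|_{\rho\times[0,1]}$ is the same seen from either of the two $m$-simplices containing $\rho$, and $\rho$ occurs in their boundaries with opposite signs. So the right sides sum to $0$, and $\int_X\nu_k^*W(c)=\int_X\nu_k'^*W(c)=\langle c,\beta\rangle$.

**Step 4: $\langle c,\beta\rangle=\int_X\nu^*W(c)$.** The constants in the estimates for $\nu_k$ depend on how $g$ compares with the coordinates $y$, which we do not control. We therefore pass to the limit $\nu$, whose Lipschitz constant with respect to $g$ is known. On each $m$-simplex of $X$ the map $\nu$ is Lipschitz in the coordinates $y$, say with constant $\Lambda$, because $d(p,q)$ is at most the $g$-length of the straight segment from $p$ to $q$. By Rademacher's theorem it is differentiable at almost every $q$. Almost every $q$ also lies in the interior of an $m$-simplex of $X_k$ for every $k$. For such $q$ let $w_0,\dots,w_m$ be the vertices of the $m$-simplex of $X_k$ containing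 it, with barycentric coordinates $\lambda_j$. Then $|w_j-q|\le\sqrt m\,h$ and
$$\nu(w_j)=\nu(q)+d\nu_q(w_j-q)+o(h).$$
From $\sum_j\lambda_j=1$ we get $\sum_jd\lambda_j=0$. From $\sum_j\lambda_j(x)\,w_j=x$ we get $\sum_jd\nu_q(w_j-q)\,d\lambda_j=d\nu_q$. Hence at $q$, using $|d\lambda_j|\le\sqrt2/h$,
$$d\nu_k=\sum_j\nu(w_j)\,d\lambda_j=d\nu_q+o(h)\cdot\frac{\sqrt2}h\ \longrightarrow\ d\nu_q\qquad(k\to\infty).$$
Moreover $|d\nu_k|=\big|\sum_j(\nu(w_j)-\nu(q))\,d\lambda_j\big|\le(m+1)\cdot\Lambda\sqrt m\,h\cdot\sqrt2/h$ is bounded uniformly in $k$ and $q$, and $\nu_k\to\nu$ uniformly. The coefficients of $W(c)$ are polynomials, so by dominated convergence $\int_X\nu_k^*W(c)\to\int_X\nu^*W(c)$. With Step 3 the claim follows.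

**Step 5: the bound.** Let $q$ be an interior point of differentiability and $v$ a $g$-unit vector at $q$. The points $q$ and $q+sv$ are at distance at most $s+o(s)$, so (5) gives $|dt_i(v)|\le L$; that is, $|dt_i|_g\le L$. Also $0\le t_i\le1$. On a $g$-orthonormal frame each term $t_{i_k}\,dt_{i_0}\wedge\dots\widehat{dt_{i_k}}\dots\wedge dt_{i_m}$ is $t_{i_k}$ times a determinant whose rows have length $\le L$, so by Hadamard's inequality its absolute value is $\le L^m$. There are at most $\binom N{m+1}$ simplices and $m+1$ terms for each. Hence
$$|\nu^*W(c)|\le m!\,(m+1)\tbinom N{m+1}\max|c|\,L^m\,d\mathrm{vol}_g\le N^{m+1}L^m\max|c|\,d\mathrm{vol}_g,$$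
because $(m+1)!\binom N{m+1}=N(N-1)\cdots(N-m)\le N^{m+1}$. Integrating and using $\mathrm{vol}(X)<2C$ from (3) gives (8). $\square$

## 8. The finite list and the passage $\varepsilon\to0$: proof of Theorem 1

**Step 1: the list is finite.** Let $\mathcal L_C$ be the set of all pairs $(\Gamma,\alpha)=(\Gamma_{\mathcal G,R},\kappa_*\beta)$ that arise in Section 4 from all $(G,\mathbf a)$ with $\mathfrak S(\mathbf a)<C$, all $\varepsilon\in(0,r_0]$ and all choices. It is finite:

- $N\le N_0$ by (4), where $N_0$ depends only on $m$ and $C$;
- there are finitely many graphs $\mathcal G$ on $\{1,\dots,N\}$;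
- for each $\mathcal G$ there are finitely many sets $R$ of closed edge paths of length $\le40$, and $\Gamma$ and $\kappa$ are fixed by $(\mathcal G,R)$;
- for each $\mathcal G$ there are finitely many $\beta$ by Lemma 7.

**Step 2: equality by the pigeonhole principle.** Let $\mathfrak S(\mathbf a)<C$. For $\varepsilon_k=r_0/k$, $k\ge1$, Lemma 3 gives a pair $(\Gamma_k,\alpha_k)\in\mathcal L_C$ and $\theta_k:\Gamma_k\to G$ with $(\theta_k)_*\alpha_k=\mathbf a$ and
$$\mathfrak S(\mathbf a)\le\mathfrak S(\alpha_k)\le(1+\varepsilon_k)\,\mathfrak S(\mathbf a).$$
The list does not depend on $k$ and is finite, so one pair $(\Gamma,\alpha)$ occurs for infinitely many $k$. For this pair $\mathfrak S(\mathbf a)\le\mathfrak S(\alpha)\le(1+\varepsilon_k)\,\mathfrak S(\mathbf a)$ for infinitely many $k$, so $\mathfrak S(\alpha)=\mathfrak S(\mathbf a)$. Any of the corresponding $\theta_k$ serves as $\theta$. This is the main assertion.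

**Step 3: the consequences.** Every value $\mathfrak S(\mathbf a)<C$ belongs to the finite set $\{\mathfrak S(\alpha):(\Gamma,\alpha)\in\mathcal L_C,\ \alpha\ne0\}$, which is assertion 1. By Theorem A, $\mathfrak S(M)=\mathfrak S(\Phi_*[M])$ whenever $\Phi_*[M]\ne0$, so assertion 2 follows from assertion 1. $\blacksquare$

Hence there is no constant $C$ for which the number of values of $\mathfrak S$ less than $C$ on irreducible orientable $m$-manifolds is infinite. Irreducibility was not used. It enters only now.

## 9. Irreducible classes of large rank: proof of Theorem 2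

**Step 1: a bounded value forces a bounded number of generators.** Let $\mathbf a\in H_m(G,\mathbb Z)$ be irreducible with $\mathfrak S(\mathbf a)<C$, and take $(\Gamma,\alpha)$ and $\theta:\Gamma\to G$ from Theorem 1. The class $\mathbf a=\theta_*\alpha$ comes from the subgroup $\theta(\Gamma)$, so irreducibility forces $\theta(\Gamma)=G$. The group $\Gamma$ is a quotient of $\pi_1(\mathcal G)$, which is free of rank
$$\#\text{edges}-N+1\le\tfrac{N(N-1)}2-N+1=\tfrac{(N-1)(N-2)}2<N^2\le N_0^2 .$$
So $G$ is generated by at most $N_0^2$ elements, where $N_0=N_0(C)$.

**Step 2: an irreducible class on a group needing $mk$ generators.** Let $k\ge1$ and $G=(\mathbb Z/3)^{mk}$, with coordinates divided into $k$ blocks of size $m$, and let $x_1,\dots,x_{mk}\in H^1(G;\mathbb F_3)$ be the coordinate classes. Let $M_0=T^m\#\cdots\#T^m$ ($k$ copies), and let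
$$\varphi:\pi_1(M_0)=\mathbb Z^m*\cdots*\mathbb Z^m\to G$$
reduce the $b$-th factor mod $3$ onto the $b$-th block; call $\varphi_b$ its restriction to the $b$-th factor. The map $M_0\to K(G,1)$ inducing $\varphi$ factors up to homotopy through the wedge of the $k$ tori, so
$$\mathbf a:=\varphi_*[M_0]=\sum_b\varphi_{b*}[T^m]\in H_m(G,\mathbb Z).$$

Suppose $\mathbf a=i_*\mathbf b$ with $H\subsetneq G$ proper. A proper subgroup is a proper $\mathbb F_3$-subspace, so there is a linear form $\ell=\sum_j\ell_jx_j\ne0$ vanishing on $H$; as a class in $H^1(G;\mathbb F_3)$ it satisfies $i^*\ell=0$. Choose $i_0$ with $\ell_{i_0}\ne0$, say $i_0$ in block $b$, and let $y$ be the product of the other $m-1$ coordinate classes of block $b$. Then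
$$\langle\ell\cup y,\mathbf a\rangle=\langle i^*\ell\cup i^*y,\mathbf b\rangle=0 .$$
We compute the same number term by term.

- For $j\ne i_0$ in block $b$, $x_j\cup y=0$: the factor $x_j$ occurs twice, and $x_j^2=-x_j^2$ in degree $1$, so $2x_j^2=0$ and $x_j^2=0$ over $\mathbb F_3$.
- For $j$ in another block, $x_j\cup y$ evaluates to $0$ on each $\varphi_{b'*}[T^m]$: if $b'\ne b$, then $y$ pulls back to $0$, and if $b'=b$, then $x_j$ does.
- For $j=i_0$, the class $x_{i_0}\cup y$ pulls back to $0$ under $\varphi_{b'}$ for $b'\ne b$, and under $\varphi_b$ to $\pm$ the product of the $m$ coordinate classes of $T^m$. So $\langle x_{i_0}\cup y,\mathbf a\rangle=\pm1$.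

Hence $\langle\ell\cup y,\mathbf a\rangle=\pm\ell_{i_0}\ne0$, a contradiction. The argument covers $H=0$, which shows $\mathbf a\ne0$. So $\mathbf a$ is irreducible.

**Step 3: realization by a manifold.** The purpose is to make $\pi_1$ equal to $G$ without changing the class. The group $G$ is finitely presented and $\pi_1(M_0)$ is finitely generated, so $\ker\varphi$ is the normal closure of finitely many elements. Since $m\ge4$ and $M_0$ is oriented, these elements are represented by disjoint embedded circles with trivial normal bundle. Do surgery on them: replace each $S^1\times D^{m-1}$ by $D^2\times S^{m-2}$. Removing circles, of codimension $m-1\ge3$, does not change $\pi_1$, and gluing in $D^2\times S^{m-2}$, with $S^{m-2}$ simply connected, kills the class of the circle. The result is a closed connected oriented manifold $M$ with $\pi_1(M)=\pi_1(M_0)/\ker\varphi=G$.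

Let $V$ be the trace of the surgery, that is, $M_0\times[0,1]$ with a $2$-handle attached along each circle. It is an oriented cobordism from $M_0$ to $M$. The map $M_0\to K(G,1)$ inducing $\varphi$ is contractible on the attaching circles, so it extends to $F:V\to K(G,1)$, and $F_*[M]=F_*[M_0]=\mathbf a$. On $\pi_1(V)=\pi_1(M_0)/\ker\varphi$ the map $F$ is an isomorphism onto $G$. Seen from $M$, $V$ is obtained by attaching handles of index $m-1\ge3$, so $\pi_1(M)\to\pi_1(V)$ is an isomorphism. Thus $F|_M$ is a classifying map of $M$ and $\Phi_*[M]=\mathbf a$. So $M$ is irreducible, and the minimal number of generators of $\pi_1(M)=(\mathbb Z/3)^{mk}$ is $mk$.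

**Step 4: the values are unbounded.** Given $C$, choose $k$ with $mk>N_0(C)^2$ and let $M$ be the manifold of Step 3. If $\mathfrak S(M)<C$, then $\mathfrak S(\mathbf a)<C$ by Theorem A, and Step 1 would give $mk\le N_0(C)^2$. So $\mathfrak S(M)\ge C$. Hence the set of values on irreducible orientable $m$-manifolds is unbounded, in particular infinite. By Theorem 1 only finitely many of the values lie below any given $C$, so they form a sequence $s_1<s_2<\cdots\to\infty$. Its first term $s_1$ is a value, so a smallest value is attained.

**Step 5: a value $\le1$ shared by infinitely many groups.** By the given fact of Section 2, infinitely many irreducible orientable $m$-manifolds with pairwise non-isomorphic fundamental groups satisfy $\mathfrak S(M)\le1$. By Theorem 1 with $C=2$, their values lie in a finite set. So one value $s_j\le1$ is attained by infinitely many of them. $\blacksquare$
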